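\title{Configurations on $\mathbb{Z}^d$ with Sturmian pattern complexity}

\begin{abstract}
A multidimensional Sturmian configuration on $\mathbb{Z}^d$ over $d+1$ letters has exactly $\#(F-S)$ patterns on every nonempty finite connected support $S$, where $F=\{0,-e_1,\dots,-e_d\}$. We show that, among uniformly recurrent configurations and up to relabeling the alphabet, this complexity characterizes the Sturmian configurations for $d=1,2$ and fails to do so for every $d\ge 3$. In every dimension we classify the uniformly recurrent configurations with this complexity: they are codings of translation actions on $(\mathbb{R}/\mathbb{Z})\times G$, where $G$ is a finite abelian group with $2|G|\le d+1$, and the Sturmian ones are those with trivial $G$. As a consequence, a uniformly recurrent configuration is Sturmian if and only if it has this complexity and every letter occurs on every coset of $k\mathbb{Z}^d$ for every $k\ge1$.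
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Fix $d\ge 1$, let $e_1,\dots,e_d$ be the standard basis of $\mathbb{Z}^d$, and let $\mathcal{A}=\{0,1,\dots,d\}$. A \emph{configuration} is an element $x\in\mathcal{A}^{\mathbb{Z}^d}$, and $\mathbb{Z}^d$ acts on configurations by the shifts $(\sigma^n x)_m=x_{m+n}$. For a finite set $S\subset\mathbb{Z}^d$,
\[
\mathcal{L}_S(x)=\{(\sigma^n x)|_S : n\in\mathbb{Z}^d\}
\]
is the set of patterns with support $S$ that appear in $x$. A set $A\subset\mathbb{Z}^d$ is \emph{syndetic} if it has bounded gaps, that is, if there is a finite set $M$ such that $n+M$ meets $A$ for every $n\in\mathbb{Z}^d$. The configuration $x$ is \emph{uniformly recurrent} if for every finite $S$ and every $p\in\mathcal{L}_S(x)$ the set $\{n:(\sigma^n x)|_S=p\}$ is syndetic. A set $S\subset\mathbb{Z}^d$ is \emph{connected} if it is connected for the adjacency $n\sim m\iff\|n-m\|_1=1$. For $A,B\subset\mathbb{Z}^d$ we write $A-B=\{a-b:a\in A,\ b\in B\}$, and throughout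
\[
F=\{0,-e_1,\dots,-e_d\}.
\]

A vector $\alpha\in[0,1)^d$ is \emph{totally irrational} if $1,\alpha_1,\dots,\alpha_d$ are linearly independent over $\mathbb{Q}$; equivalently, $n\cdot\alpha\notin\mathbb{Z}$ for every $n\in\mathbb{Z}^d\setminus\{0\}$. For such $\alpha$ and $\rho\in[0,1)$ define
\begin{align*}
s_{\alpha,\rho}(n)&=\sum_{i=1}^d\big(\lfloor \alpha_i+n\cdot\alpha+\rho\rfloor-\lfloor n\cdot\alpha+\rho\rfloor\big),\\
s'_{\alpha,\rho}(n)&=\sum_{i=1}^d\big(\lceil \alpha_i+n\cdot\alpha+\rho\rceil-\lceil n\cdot\alpha+\rho\rceil\big).
\end{align*}
We call a configuration $x$ \emph{Sturmian} if $x=\tau\circ s_{\alpha,\rho}$ or $x=\tau\circ s'_{\alpha,\rho}$ for some bijection $\tau$ of $\mathcal{A}$, some totally irrational $\alpha\in[0,1)^d$ and some $\rho\in[0,1)$. The relabeling $\tau$ is allowed because the properties studied here do not see the names of the letters. It is known that every Sturmian configuration $x$ satisfies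
\begin{equation}\label{eq:C}
\#\mathcal{L}_S(x)=\#(F-S)\quad\text{for every nonempty finite connected } S\subset\mathbb{Z}^d. \tag{C}
\end{equation}
The problem, which comes from Barbieri and Labb\'e \cite{BL}, is the converse: \emph{is every uniformly recurrent configuration satisfying \eqref{eq:C} Sturmian?}

For $d=1$ the connected sets are the intervals, $F=\{0,-1\}$, and \eqref{eq:C} says that $x$ has exactly $k+1$ factors of each length $k\ge1$. The Morse--Hedlund theorem \cite[Theorem 2.1.13]{Lothaire} then gives a positive answer (Section~\ref{sec:conclusion}). Some recurrence hypothesis is needed: the word $\cdots 0001000\cdots$ has $k+1$ factors of length $k$, but it is not Sturmian, because Sturmian configurations are uniformly recurrent (Proposition~\ref{prop:coded}) and here the letter $1$ occurs once.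

\subsection{Where the number $\#(F-S)$ comes from}\label{sec:count}

Let $\mathbb{T}=\mathbb{R}/\mathbb{Z}$. The expression $\lfloor\alpha_i+t\rfloor-\lfloor t\rfloor$ is $1$-periodic in $t$, and for $t\in[0,1)$ it equals $1$ if $t\ge1-\alpha_i$ and $0$ otherwise. The points of $P=\{0,-\alpha_1,\dots,-\alpha_d\}\subset\mathbb{T}$ are distinct, so they cut $\mathbb{T}$ into $d+1$ open arcs. On $\mathbb{T}\setminus P$ put $\kappa(t)=\#\{i:t>1-\alpha_i\}$ for $t\in(0,1)$. As $t$ runs from $0$ to $1$, the value $\kappa(t)$ increases by one at each point $1-\alpha_i$; hence $\kappa$ is a bijection from the $d+1$ arcs onto $\mathcal{A}$. Let $\kappa^\pm(t)=\lim_{\varepsilon\downarrow0}\kappa(t\pm\varepsilon)$ for $t\in\mathbb{T}$. Since the floor function is right-continuous and $\lceil u\rceil=1+\lim_{\varepsilon\downarrow0}\lfloor u-\varepsilon\rfloor$,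
\begin{equation}\label{eq:kappa}
s_{\alpha,\rho}(n)=\kappa^+(\rho+n\cdot\alpha),\qquad s'_{\alpha,\rho}(n)=\kappa^-(\rho+n\cdot\alpha).
\end{equation}
So a Sturmian configuration records which of $d+1$ arcs the point $\rho+n\cdot\alpha$ visits.

The pattern on $S$ seen from a point $t\in\mathbb{T}$ is $s\mapsto\kappa^\pm(t+s\cdot\alpha)$. It can change only when $t$ crosses a point $m\cdot\alpha$ with $m\in F-S$. These $\#(F-S)$ points are distinct and cut $\mathbb{T}$ into $\#(F-S)$ arcs. Thus $\#\mathcal{L}_S(x)\le\#(F-S)$ for every nonempty $S$, and \eqref{eq:C} says that different arcs carry different patterns. This can fail for disconnected $S$: if $d=1$, $\alpha<1/3$ and $S=\{0,2\}$, then $\#(F-S)=4$, but the arcs $[-\alpha,0]$ and $[-3\alpha,-2\alpha]$ are disjoint, so the pattern $(1,1)$ does not occur in $s_{\alpha,\rho}$.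

Condition \eqref{eq:C} imposes one equation for every connected shape, the answer is positive for $d=1$, and shapes only become more varied as $d$ grows; one would guess that the answer is positive. However, the count above uses a single property of the circle: $k\ge1$ points cut it into $k$ arcs. A disjoint union of circles has the same property, as long as every circle contains a cut point. A lone cut point on a circle has the same arc on both sides and separates nothing, so each circle should receive at least two of the $d+1$ points. Two circles need four points, which becomes possible when $d\ge3$.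

\subsection{Results}

\begin{theorem}\label{thm:answer}
\begin{itemize}
\item[(a)] For $d=1,2$, every uniformly recurrent configuration satisfying \eqref{eq:C} is Sturmian.
\item[(b)] For every $d\ge3$ there is a uniformly recurrent configuration that satisfies \eqref{eq:C} and is not Sturmian.
\end{itemize}
\end{theorem}

Both parts come from a classification, for which we set up codings on several circles. Let $G$ be a finite abelian group, $\beta:\mathbb{Z}^d\to G$ a homomorphism and $\alpha\in[0,1)^d$ totally irrational. Put
\[
H=\mathbb{T}\times G,\qquad \mathbb{T}_g=\mathbb{T}\times\{g\},\qquad \varphi(n)=(n\cdot\alpha \bmod 1,\ \beta(n))\in H .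
\]
The map $\varphi:\mathbb{Z}^d\to H$ is an injective homomorphism. ``Component'' always means connected component. For a locally constant function $f:H\setminus\varphi(F)\to\mathcal{A}$ and $h\in H$ let $f^\pm(h)=\lim_{\varepsilon\downarrow0}f(h\pm(\varepsilon,0))$.

\begin{definition}\label{def:admissible}
The triple $(G,\beta,\alpha)$ is \emph{admissible} if
\begin{itemize}
\item[(A1)] every fiber of $\beta|_F:F\to G$ has at least two elements;
\item[(A2)] for all $g\in G$ and $1\le i\le d$, no component of $\mathbb{T}_g\setminus\varphi(F)$ contains the whole set $\mathbb{T}_g\cap\varphi(F-e_i)$.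
\end{itemize}
Under (A1) we have $\beta(F)=G$ and $2|G|\le d+1$, and $H\setminus\varphi(F)$ has exactly $d+1$ components, all of them open arcs. A configuration $x$ is \emph{coded} by an admissible triple $(G,\beta,\alpha)$ if there are a bijection $f$ from these components onto $\mathcal{A}$, viewed as a function on $H\setminus\varphi(F)$, and a point $h\in H$ such that either $x_n=f^+(h+\varphi(n))$ for all $n$, or $x_n=f^-(h+\varphi(n))$ for all $n$.
\end{definition}

Condition (A2) asks that on each circle the cut points for the letter at $0$ and the cut points for the letter at $e_i$ either meet or interlace. We say that two points $a\ne a'$ of a circle \emph{separate} $b$ and $b'$ if $b,b'$ lie in different components of the complement of $\{a,a'\}$. Then (A2) holds for the pair $(g,i)$ as soon as two points of $\mathbb{T}_g\cap\varphi(F)$ separate two points of $\varphi(F-e_i)$, or $\mathbb{T}_g$ contains a common point of $\varphi(F)$ and $\varphi(F-e_i)$.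

\begin{remark}\label{rem:trivial}
The point $\varphi(-e_i)$ belongs to $\varphi(F)\cap\varphi(F-e_i)$, so (A2) is automatic on the circle $g=\beta(-e_i)$. Hence every triple with trivial $G$ is admissible. For such a triple $\varphi(F)=P$ and the bijections $f$ are the maps $\tau\circ\kappa$, so by \eqref{eq:kappa} the configurations coded by triples with trivial $G$ are exactly the Sturmian configurations.
\end{remark}

\begin{theorem}[Classification]\label{thm:class}
Let $d\ge1$ and let $x$ be uniformly recurrent. Then $x$ satisfies \eqref{eq:C} if and only if $x$ is coded by some admissible triple $(G,\beta,\alpha)$. In that case $x$ is Sturmian if and only if $G$ is trivial. For every finite abelian group $G$ and every homomorphism $\beta:\mathbb{Z}^d\to G$ satisfying \textup{(A1)} there is $\alpha$ such that $(G,\beta,\alpha)$ is admissible. In particular the groups that occur are exactly those with $2|G|\le d+1$.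
\end{theorem}

The group $G$ can be detected in the configuration, and this repairs the characterization in every dimension.

\begin{corollary}\label{cor:cosets}
A uniformly recurrent configuration $x$ is Sturmian if and only if it satisfies \eqref{eq:C} and, for every $k\ge1$, every letter occurs in $x$ at some point of every coset of $k\mathbb{Z}^d$.
\end{corollary}

Section~\ref{sec:example} works out a counterexample with two circles for $d=3$, which also shows the idea of the converse. Sections~\ref{sec:coded} and~\ref{sec:existence} prove that coded configurations satisfy \eqref{eq:C} and that admissible triples exist. Sections~\ref{sec:graphs}--\ref{sec:admissible} reconstruct the triple from \eqref{eq:C} when $d\ge2$, and Section~\ref{sec:conclusion} assembles the results.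

\section{An example with two circles}\label{sec:example}

Let $d=3$, $G=\mathbb{Z}/2\mathbb{Z}$, $\beta(n)=n_2+n_3\bmod 2$, and
\[
u_1=\tfrac{\sqrt2}{60},\quad u_2=-\tfrac18+\tfrac{\sqrt3}{400},\quad u_3=\tfrac18+\tfrac{\sqrt5}{400},\qquad
\alpha=\Big(1-\tfrac{\sqrt2}{60},\ \tfrac18-\tfrac{\sqrt3}{400},\ \tfrac78-\tfrac{\sqrt5}{400}\Big).
\]
Then $\alpha_i\equiv-u_i\pmod1$, and $\alpha$ is totally irrational because $1,\sqrt2,\sqrt3,\sqrt5$ are linearly independent over $\mathbb{Q}$. The circle $\mathbb{T}_0$ is cut at $\varphi(0)$ and $\varphi(-e_1)$, with first coordinates $0$ and $u_1$; the circle $\mathbb{T}_1$ is cut at $\varphi(-e_2)$ and $\varphi(-e_3)$, with first coordinates $u_2$ and $u_3$. So (A1) holds. Give the letters $0,1$ to the arc $(0,u_1)$ of $\mathbb{T}_0$ and to the complementary arc, and the letters $2,3$ to the arc $(u_2,u_3)$ of $\mathbb{T}_1$ and to the complementary arc. Let $y_n=f^+(\varphi(n))$. Explicitly, with $t=n\cdot\alpha\bmod1$: if $n_2+n_3$ is even, then $y_n=0$ for $t\in[0,u_1)$ and $y_n=1$ otherwise; if $n_2+n_3$ is odd, then $y_n=2$ for $t\in[u_2,u_3)$ (mod $1$) and $y_n=3$ otherwise.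

\medskip\noindent\emph{Condition \textup{(A2)}.} With $\varepsilon=1/100$ we have $u_1\in(2\varepsilon,3\varepsilon)$, $u_2\in-\frac18+(0,\varepsilon)$ and $u_3\in\frac18+(0,\varepsilon)$. By Remark~\ref{rem:trivial} only three pairs $(g,i)$ need a check.
\begin{itemize}
\item $(g,i)=(1,1)$: the points $u_2+u_1$ and $u_3+u_1$ are separated by $u_2,u_3$, because $u_2<u_2+u_1<0<u_3<u_3+u_1<u_2+1$.
\item $(g,i)=(0,2)$: the points $u_2+u_3\in(0,2\varepsilon)\subset(0,u_1)$ and $2u_2\in-\frac14+(0,2\varepsilon)$ are separated by $0,u_1$.
\item $(g,i)=(0,3)$: the points $u_2+u_3$ and $2u_3\in\frac14+(0,2\varepsilon)$ are separated by $0,u_1$.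
\end{itemize}
So the triple is admissible, and by Proposition~\ref{prop:coded} below $y$ is uniformly recurrent and satisfies \eqref{eq:C}. It is not Sturmian: the letter $0$ occurs only where $n_2+n_3$ is even, whereas in a Sturmian configuration every letter occurs on every coset of $2\mathbb{Z}^3$ (Lemma~\ref{lem:cosets}).

\medskip\noindent\emph{The count for a domino.} Let $S=\{0,e_2\}$. Then $F-S=F\cup(F-e_2)$ has $4+4-1=7$ elements, the common one being $-e_2$. The pattern seen from $h\in H$ is the pair $f(h)\,f(h+\varphi(e_2))$, where $\varphi(e_2)=(-u_2,1)$. On $\mathbb{T}_0$ the cut points are, in cyclic order, $2u_2<0<u_2+u_3<u_1$. The first letter changes at $0$ and $u_1$, the second at $2u_2$ and $u_2+u_3$, and the four arcs starting at these points carry $12,\,02,\,03,\,13$. On $\mathbb{T}_1$ the cut points are $u_2<u_1+u_2<u_3$; both letters change at $u_2$, and the three arcs carry $20,\,21,\,31$. There are seven arcs with seven different patterns (Figure~\ref{fig:circles}). Had $2u_2$ and $u_2+u_3$ been in the same component of $\mathbb{T}_0\setminus\{0,u_1\}$, the first and the last of the three pieces of this component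 would carry the same pattern, and there would be at most six patterns. This is the role of (A2).

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (0,0) circle (1.3);
\fill (90:1.3) circle (2.2pt); \fill (270:1.3) circle (2.2pt);
\draw[fill=white] (0:1.3) circle (2.2pt); \draw[fill=white] (180:1.3) circle (2.2pt);
\node[right] at (0:1.36) {$-2e_2$}; \node[above] at (90:1.36) {$0$};
\node[left] at (180:1.36) {$-e_2-e_3$}; \node[below] at (270:1.36) {$-e_1$};
\node at (45:0.95) {$12$}; \node at (135:0.95) {$02$};
\node at (225:0.95) {$03$}; \node at (315:0.95) {$13$};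
\node at (0,0) {$\mathbb{T}_0$};
\begin{scope}[xshift=5.8cm]
\draw (0,0) circle (1.3);
\draw[fill=white] (90:1.3) circle (3.6pt); \fill (90:1.3) circle (1.9pt);
\draw[fill=white] (210:1.3) circle (2.2pt); \fill (330:1.3) circle (2.2pt);
\node[above] at (90:1.4) {$-e_2$}; \node[left] at (210:1.38) {$-e_1-e_2$};
\node[right] at (330:1.38) {$-e_3$};
\node at (150:0.95) {$20$}; \node at (270:0.95) {$21$}; \node at (30:0.95) {$31$};
\node at (0,0) {$\mathbb{T}_1$};
\end{scope}
\end{tikzpicture}
\caption{The two circles of the example with $d=3$, oriented counterclockwise and not to scale, cut at the seven points $\varphi(n)$, $n\in F-\{0,e_2\}$, each labeled by $n$. The letter at $0$ changes at black points, the letter at $e_2$ at white points, and both change at $\varphi(-e_2)$. Each arc carries its pattern (letter at $0$, letter at $e_2$); the seven patterns are distinct.}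
\label{fig:circles}
\end{figure}

\medskip\noindent\emph{Seeing the circles from the configurations.} Let $x_n=f^-(\varphi(n))$. The two sides of a point of $\varphi(F)$ are different arcs with different letters, so $x$ and $y$ differ exactly on $F$. For $n\in F-S$, the patterns $(\sigma^nx)|_S$ and $(\sigma^ny)|_S$ are those of the two arcs adjacent to $\varphi(n)$. Form the graph whose vertices are the patterns on $S$ and which has an edge joining $(\sigma^nx)|_S$ to $(\sigma^ny)|_S$ for each $n\in F-S$. For the domino it is the disjoint union of the $4$-cycle $12,02,03,13$ and the $3$-cycle $20,21,31$. This graph is defined from $x$ and $y$ alone, it has one cycle for each circle, and \eqref{eq:C} says that it has as many vertices as edges. The proof of the converse runs this observation backwards: from \eqref{eq:C} we find the pair $x,y$, prove that the graphs are disjoint unions of cycles, and obtain the circles as limits of the cycles.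

\section{Coded configurations}\label{sec:coded}

The first lemma describes the patterns of a coding. It is stated without admissibility because it will also be used in Sections~\ref{sec:admissible} and~\ref{sec:conclusion}.

\begin{lemma}\label{lem:patterns}
Let $\beta:\mathbb{Z}^d\to G$ be onto, $\alpha$ totally irrational, $f:H\setminus\varphi(F)\to\mathcal{A}$ locally constant and $h\in H$. Suppose that $x_n=f^+(h+\varphi(n))$ for all $n$, or $x_n=f^-(h+\varphi(n))$ for all $n$. For a nonempty finite set $S$ and a component $J$ of $H\setminus\varphi(F-S)$ let $p_J(s)$, $s\in S$, be the value of $f$ on $J+\varphi(s)$. Then $x$ is uniformly recurrent and $\mathcal{L}_S(x)=\{p_J: J \text{ a component of }H\setminus\varphi(F-S)\}$.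
\end{lemma}

\begin{proof}
The set $J+\varphi(s)$ is connected and avoids $\varphi(F)$, since $\varphi(F)-\varphi(s)\subset\varphi(F-S)$; so $p_J$ is well defined. For $n\in\mathbb{Z}^d$ let $J$ be the component containing $h+\varphi(n)\pm(\varepsilon,0)$ for all small $\varepsilon>0$, with the sign of the coding. Then $(\sigma^nx)|_S=p_J$. It remains to show that $\{n:h+\varphi(n)\in J\}$ is syndetic for every $J$, since $(\sigma^nx)|_S=p_J$ on this set.

The subgroup $\varphi(\mathbb{Z}^d)$ is dense in $H$: for $g\in G$ pick $n$ with $\beta(n)=g$; the points $\varphi(n+k|G|e_1)=\varphi(n)+(k|G|\alpha_1,0)$, $k\in\mathbb{Z}$, are dense in $\mathbb{T}_g$ because $|G|\alpha_1$ is irrational. Hence the open sets $J-\varphi(m)$, $m\in\mathbb{Z}^d$, cover $H$, and by compactness finitely many of them, with $m\in M$, suffice. For every $n$ there is then $m\in M$ with $h+\varphi(n+m)\in J$.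
\end{proof}

\begin{lemma}\label{lem:cosets}
\begin{itemize}
\item[(a)] If $x$ is Sturmian and $k\ge1$, every letter occurs in $x$ at some point of every coset of $k\mathbb{Z}^d$.
\item[(b)] If $x$ is coded by an admissible triple with nontrivial $G$, every letter misses some coset of $|G|\mathbb{Z}^d$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:kappa} each letter corresponds to a nonempty open arc, and for each $n$ the points $\rho+(n+jke_1)\cdot\alpha$, $j\in\mathbb{Z}$, are dense in $\mathbb{T}$.

(b) Let $h\in\mathbb{T}_{g_0}$. Since $f$ is a bijection, a given letter is the value of $f$ on a single arc, contained in some $\mathbb{T}_g$, and $x_n$ can be this letter only if $g_0+\beta(n)=g$. As $\beta$ is onto and $G$ is nontrivial, there is $n$ with $g_0+\beta(n)\ne g$, and the letter misses $n+|G|\mathbb{Z}^d\subset n+\ker\beta$.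
\end{proof}

\begin{proposition}\label{prop:coded}
Let $x$ be coded by an admissible triple $(G,\beta,\alpha)$. Then $x$ is uniformly recurrent and satisfies \eqref{eq:C}, and $x$ is Sturmian if and only if $G$ is trivial.
\end{proposition}

\begin{proof}
Uniform recurrence is Lemma~\ref{lem:patterns}. The last assertion follows from Remark~\ref{rem:trivial} if $G$ is trivial and from Lemma~\ref{lem:cosets} if it is not.

Let $S$ be finite and nonempty. By (A1), for each $s\in S$ every circle contains at least two points of $\varphi(F)-\varphi(s)$. Since $\varphi$ is injective, $H\setminus\varphi(F-S)$ has exactly $\#(F-S)$ components, all open arcs. By Lemma~\ref{lem:patterns} it suffices to prove that $J\mapsto p_J$ is injective when $S$ is connected. We use induction on $\#S$. For $\#S=1$ this is the bijectivity of $f$.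

A connected set with at least two points can be written $S'=S\cup\{v\}$ with $S$ connected, $v\notin S$, and $v$ adjacent to some $s\in S$: remove a leaf of a spanning tree. Suppose that $J\ne J'$ are components of $H\setminus\varphi(F-S')$ with $p_J=p_{J'}$. By induction $J$ and $J'$ lie in one component $K$ of $H\setminus\varphi(F-S)$, say $K\subset\mathbb{T}_g$. Their letters at $v$ agree and $f$ is bijective, so they lie in one component $L$ of $\mathbb{T}_g\setminus(\varphi(F)-\varphi(v))$. The set $K\cap L$ avoids $\varphi(F-S')$ and contains the two distinct components $J,J'$, so it is disconnected. On a line this is impossible for two intervals; on a circle it happens only when the two arcs wrap around. Precisely, if some $t\in\mathbb{T}_g$ were outside $K\cup L$, then $K$ and $L$ would be intervals in $\mathbb{T}_g\setminus\{t\}$ and $K\cap L$ would be connected. So $K\cup L=\mathbb{T}_g$. Since $L$ avoids $\varphi(F)-\varphi(v)$ and $K$ avoids $\varphi(F)-\varphi(s)$,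
\[
\mathbb{T}_g\cap(\varphi(F)-\varphi(v))\subset K,\qquad \mathbb{T}_g\cap(\varphi(F)-\varphi(s))\subset L .
\]
Now we use that $v$ and $s$ are adjacent. If $v=s+e_i$, translate the first inclusion by $\varphi(s)$: with $g'=g+\beta(s)$, the set $\mathbb{T}_{g'}\cap\varphi(F-e_i)$ lies in $K+\varphi(s)$, which is connected and avoids $\varphi(F)$. If $s=v+e_i$, translate the second inclusion by $\varphi(v)$: with $g'=g+\beta(v)$, the set $\mathbb{T}_{g'}\cap\varphi(F-e_i)$ lies in $L+\varphi(v)$, a component of $\mathbb{T}_{g'}\setminus\varphi(F)$. Both cases contradict (A2).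
\end{proof}

With Remark~\ref{rem:trivial}, the proposition contains the fact that Sturmian configurations satisfy \eqref{eq:C}.

\section{Existence of admissible triples}\label{sec:existence}

\begin{proposition}\label{prop:existence}
Let $\beta:\mathbb{Z}^d\to G$ satisfy \textup{(A1)}. Then there is a nonempty open set of vectors $\alpha$ such that $(G,\beta,\alpha)$ is admissible for every totally irrational $\alpha$ in it; in particular such $\alpha$ exist. If $2|G|\le d+1$, a homomorphism $\beta$ satisfying \textup{(A1)} exists.
\end{proposition}

\begin{proof}
Every map $F\to G$ with $0\mapsto0$ extends to a homomorphism $\mathbb{Z}^d\to G$, because $-e_1,\dots,-e_d$ is a basis. If $d+1\ge2|G|$ we can choose the map with all fibers of size at least two. This is the last claim.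

For the first, we place the cut points as in Section~\ref{sec:example}: close to $0$ on $\mathbb{T}_0$, and close to $\pm\frac18$ on the other circles. A small translation makes a pair near $\pm\frac18$ interlace with itself. A translation by about $\pm\frac18$ sends such a pair to one point near $0$ and one near $\pm\frac14$, and the small offsets below put the first point between $0$ and the next cut point of $\mathbb{T}_0$.

Let $F_g=\{n\in F:\beta(n)=g\}$ and $\varepsilon=1/100$. Write $\varphi(n)=(u_n,\beta(n))$ for $n\in F$, so $u_0=0$ and $u_{-e_i}=-\alpha_i\bmod 1$. Fix $m\in F_0\setminus\{0\}$ and, for each $g\ne0$, two elements $b_g\ne c_g$ of $F_g$. Impose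
\begin{itemize}
\item $u_n\in(2\varepsilon,3\varepsilon)$ for $n\in F_0\setminus\{0\}$;
\item for $g\neq0$: $u_{b_g}\in-\frac18+(0,\varepsilon)$, and $u_n\in\frac18+(0,\varepsilon)$ for $n\in F_g\setminus\{b_g\}$.
\end{itemize}
These conditions define a nonempty open box of vectors $\alpha\in(0,1)^d$. It contains totally irrational vectors, since the others lie in countably many hyperplanes. Fix such an $\alpha$, and fix $g$ and $i$. Put $u=u_{-e_i}$, $k=\beta(-e_i)$, $A=\mathbb{T}_g\cap\varphi(F)$ and $B=\mathbb{T}_g\cap\varphi(F-e_i)$. Then $B$ is the translate of $\mathbb{T}_{g-k}\cap\varphi(F)$ by $(u,k)$. We write first coordinates only. If $g=k$, (A2) holds by Remark~\ref{rem:trivial}. Let $g\ne k$; then $B$ contains $u_{b}+u$ and $u_{c}+u$, where $b=b_{g-k}$ and $c=c_{g-k}$.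

\emph{Case $k=0$.} Here $g\ne0$, $b=b_g$, $c=c_g$, $u\in(2\varepsilon,3\varepsilon)$, and
$u_{b}<u_{b}+u<-\frac18+4\varepsilon<u_{c}<u_{c}+u<u_{b}+1$. So $u_b,u_c\in A$ separate $u_b+u$ and $u_c+u$.

\emph{Case $k\ne0$.} If $u\in-\frac18+(0,\varepsilon)$, then $u_c+u\in(0,2\varepsilon)$ and $u_b+u\in-\frac14+(0,2\varepsilon)$. If $u\in\frac18+(0,\varepsilon)$, then $u_b+u\in(0,2\varepsilon)$ and $u_c+u\in\frac14+(0,2\varepsilon)$. So $B$ has a point in $(0,2\varepsilon)$ and a point in $\pm\frac14+(0,2\varepsilon)$. If $g=0$, these are separated by $0,u_m\in A$, since $u_m\in(2\varepsilon,3\varepsilon)$. If $g\neq0$, they are separated by $u_{b_g},u_{c_g}\in A$, since $-\frac14+2\varepsilon<u_{b_g}<0$ and $2\varepsilon<u_{c_g}<\frac14$.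
\end{proof}

\section{From complexity to cycles}\label{sec:graphs}

Sections~\ref{sec:graphs}--\ref{sec:admissible} prove the following converse to Proposition~\ref{prop:coded}.

\begin{theorem}\label{thm:converse}
Let $d\ge2$ and let $w$ be a uniformly recurrent configuration satisfying \eqref{eq:C}. Then $w$ is coded by an admissible triple.
\end{theorem}

Fix such a $w$. Let $B_N=\{-N,\dots,N\}^d$, and let $X$ be the closure of the orbit $\{\sigma^nw\}$ in the product topology; thus $z\in X$ if and only if $z|_{B_N}\in\mathcal{L}_{B_N}(w)$ for all $N$. The space $X$ is compact and shift-invariant. Write $\mathcal{L}_S=\mathcal{L}_S(w)$ and $[p]=\{z\in X:z|_S=p\}$ for $p\in\mathcal{L}_S$; these cylinders are nonempty, closed and open. Uniform recurrence enters through the following standard fact: $\mathcal{L}_S(z)=\mathcal{L}_S$ for every $z\in X$. Indeed, patterns of $z$ are patterns of $w$; conversely, if $p\in\mathcal{L}_S$ and $M$ is a finite set such that every $n+M$ contains an occurrence of $p$ in $w$, then $z|_{S+M}=(\sigma^nw)|_{S+M}$ for some $n$, so $p$ occurs in $z$. Consequently every orbit in $X$ is dense, and $X$ is \emph{minimal}: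 its only nonempty closed invariant subset is $X$.

\subsection{Two configurations that differ exactly on $F$}

In a coding, the pair $f^\pm(\varphi(n))$ shows up as a pattern around a hole of shape $F$ that can be filled in two ways. Condition \eqref{eq:C}, applied to boxes with holes, forces such a pattern to exist.

\begin{lemma}\label{lem:pair}
There are $x,y\in X$ with $\{n:x_n\neq y_n\}=F$.
\end{lemma}

\begin{proof}
Let $N\ge2$ and $\emptyset\ne D\subset F$.

\emph{The set $B_N\setminus D$ is connected.} The shell $\{n:\|n\|_\infty=N\}$ avoids $F$ and is connected because $d\ge2$: if $|n_j|=N$, raise all other coordinates to $N$, and then raise $n_j$ to $N$; the path stays in the shell and ends at $(N,\dots,N)$. Every $n\in B_N\setminus F$ is joined to the shell by a straight path avoiding $F$. If some $n_j>0$, move in direction $e_j$; the $j$th coordinate stays positive. Otherwise all coordinates are $\le0$, and as $n\ne0$ some $n_j\le-1$; move in direction $-e_j$, so that after the first step the $j$th coordinate is $\le-2$. Finally, each point of $F\setminus D$ is adjacent to $B_N\setminus F$, since $0\sim e_1$ and $-e_j\sim-2e_j$.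

\emph{Counting.} Note that $n\in F-S$ if and only if $F-n$ meets $S$. So $n$ belongs to $F-B_N$ but not to $F-(B_N\setminus D)$ if and only if $\emptyset\neq(F-n)\cap B_N\subset D$. In this case $F-n$ meets $D\subset B_1$ and has $\ell^\infty$-diameter $1$, so $F-n\subset B_2\subset B_N$ and therefore $F-n\subset D\subset F$. This forces $D=F=F-n$ and $n=0$. Conversely $n=0$ has the property when $D=F$. By \eqref{eq:C},
\begin{equation}\label{eq:hole}
\#\mathcal{L}_{B_N}-\#\mathcal{L}_{B_N\setminus D}=\begin{cases}1,& D=F,\\ 0,& D\subsetneq F.\end{cases}
\end{equation}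

\emph{The pair.} Restriction $\mathcal{L}_{B_N}\to\mathcal{L}_{B_N\setminus F}$ is onto, so by \eqref{eq:hole} there is exactly one unordered pair of distinct patterns in $\mathcal{L}_{B_N}$ that agree outside $F$. The pair for $N+1$ restricts to two patterns on $B_N$ that agree outside $F$ and still differ on $F$, hence to the pair for $N$. The pairs therefore define $x\ne y$ in $X$ that agree outside $F$. Let $D$ be the set where they differ. If $D\subsetneq F$, then $x|_{B_N}\ne y|_{B_N}$ have the same restriction to $B_N\setminus D$, although this restriction map is bijective by \eqref{eq:hole}. So $D=F$.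
\end{proof}

This is the only place where $d\ge2$ is used. For $d=1$ the set $B_N\setminus F$ consists of two intervals and \eqref{eq:C} says nothing about it.

\begin{lemma}\label{lem:free}
The action of $\mathbb{Z}^d$ on $X$ is free. There is $R\ge1$ such that for all $z\in X$, $v\in(F-F)\setminus\{0\}$ and $b\in\mathbb{Z}^d$, the configurations $z$ and $\sigma^vz$ do not agree on $b+B_R$.
\end{lemma}

\begin{proof}
Let $v\ne0$. The fixed points of $\sigma^v$ form a closed invariant set. If it were nonempty, it would be $X$, and for $k$ with $kv\notin F$ we would get $x_0=x_{kv}=y_{kv}=y_0$, which is false. The closed sets $\{z:z|_{B_N}=(\sigma^vz)|_{B_N}\}$ decrease with $N$ and have empty intersection, so one of them is empty. Take $R$ that works for the finitely many $v\in(F-F)\setminus\{0\}$, and apply this to $\sigma^bz$.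
\end{proof}

A finite connected set is \emph{large} if it contains a translate of $B_R$. Translates of large sets are large, any two large sets lie in a common box $B_N$, and every $n\in\mathbb{Z}^d$ belongs to $F-B_N$ for all large enough $N$.

\subsection{The graphs $\Gamma_S$}

For a nonempty finite connected set $S$ let $\Gamma_S$ be the multigraph with vertex set $\mathcal{L}_S$ and edge set $E_S=F-S$, where edge $n$ joins $(\sigma^nx)|_S$ and $(\sigma^ny)|_S$. These two patterns differ if and only if $n+S$ meets $F$, that is, if and only if $n\in E_S$. So $\Gamma_S$ has no loops, and by \eqref{eq:C} it has as many vertices as edges.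

Equality of the two counts does not make a graph a union of cycles: components could have different Euler characteristics, and trees could hang off the cycles. To exclude this we compare the graphs for different $S$. To \emph{contract} a set $M$ of edges of a multigraph $(V,E)$ means to form the multigraph whose vertices are the components of $(V,M)$ and whose edges are those of $E\setminus M$, with the induced ends. Contracting $M_1$ and then $M_2$ is the same as contracting $M_1\cup M_2$. A \emph{bridge} is an edge whose ends lie in different components after the edge is deleted.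

\begin{lemma}\label{lem:contract}
Let $S\subset S'$ be large. Then $\Gamma_S$ is obtained from $\Gamma_{S'}$ by contracting $E_{S'}\setminus E_S$, the map on vertices being restriction $p\mapsto p|_S$. Moreover:
\begin{itemize}
\item[(a)] restriction induces a bijection between the components of $\Gamma_{S'}$ and those of $\Gamma_S$, and the preimage of a component is a component;
\item[(b)] corresponding components have the same value of $\#\mathrm{vertices}-\#\mathrm{edges}$;
\item[(c)] an edge $n\in E_S$ is a bridge of $\Gamma_S$ if and only if it is a bridge of $\Gamma_{S'}$.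
\end{itemize}
\end{lemma}

\begin{proof}
Since $S'$ is connected, we can pass from $S$ to $S'$ by adding one adjacent point at a time, through large sets. So we may assume $S'=S\cup\{v\}$. Let $M=E_{S'}\setminus E_S\subset F-v$. For $n\in M$ the pattern $q_n=(\sigma^nx)|_S=(\sigma^ny)|_S$ has at least two extensions to $S'$, namely the two ends of edge $n$ in $\Gamma_{S'}$. If $n\neq n'$ are in $M$, then $n'-n\in(F-F)\setminus\{0\}$, so $\sigma^nx$ and $\sigma^{n'}x$ do not agree on $S$ by Lemma~\ref{lem:free}: the patterns $q_n$ are distinct. This is where largeness is needed. Every pattern in $\mathcal{L}_S$ has at least one extension, and $\#\mathcal{L}_{S'}-\#\mathcal{L}_S=\#E_{S'}-\#E_S=\#M$ by \eqref{eq:C}. Hence each $q_n$ has exactly two extensions, joined by edge $n$, and every other pattern has exactly one. So the fibers of restriction are the components of $(\mathcal{L}_{S'},M)$. The ends of an edge $n\in E_S$ in $\Gamma_{S'}$ restrict to its ends in $\Gamma_S$. This proves the first claim.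

Contraction preserves components, which is (a). The edges of $M$ have pairwise disjoint pairs of distinct ends, so contracting each removes one vertex and one edge from its component, which is (b). Finally $\Gamma_S$ minus $n$ is the contraction of $\Gamma_{S'}$ minus $n$, and (c) follows because this contraction also preserves components.
\end{proof}

Translation gives a second way to compare graphs. For $m\in\mathbb{Z}^d$ and $p\in\mathcal{L}_{S+m}$ define $\sigma^mp\in\mathcal{L}_S$ by $(\sigma^mp)_s=p_{s+m}$. Then $\sigma^m[p]=[\sigma^mp]$, $E_{S+m}=E_S-m$, and $\sigma^m\big((\sigma^nz)|_{S+m}\big)=(\sigma^{n+m}z)|_S$ for $z\in X$. Hence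
\begin{equation}\label{eq:translate}
\sigma^m:\Gamma_{S+m}\to\Gamma_S\ \text{ is a graph isomorphism that sends edge $n$ to edge $n+m$.}
\end{equation}

\begin{lemma}\label{lem:cycles}
There are a finite abelian group $G$, a surjective homomorphism $\beta:\mathbb{Z}^d\to G$ and a partition $\{U_g\}_{g\in G}$ of $X$ into closed and open sets with $\sigma^mU_g=U_{g+\beta(m)}$, such that for every large $S$ the graph $\Gamma_S$ is a disjoint union of cycles $\Gamma_S[g]$, $g\in G$, of length at least $2$. The vertices of $\Gamma_S[g]$ are the $p\in\mathcal{L}_S$ with $[p]\subset U_g$, and its edges are the $n\in E_S$ with $\beta(n)=g$.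
\end{lemma}

\begin{proof}
\emph{The group.} For large $S$, each component of $\Gamma_S$ gives a set $\bigcup[p]$, the union being over its vertices, and these sets form a finite partition of $X$. By Lemma~\ref{lem:contract}(a) the partition is the same for $S\subset S'$, hence for all large $S$; call it $\mathcal{P}$. By \eqref{eq:translate}, $\sigma^m$ permutes the atoms of $\mathcal{P}$. The action is transitive because the dense orbit of $x$ meets every atom. As $\mathbb{Z}^d$ is abelian, all atoms have the same stabilizer $\Lambda$. Let $G=\mathbb{Z}^d/\Lambda$ with quotient map $\beta$, let $U_0$ be the atom of $x$, and let $U_{\beta(m)}=\sigma^mU_0$. Let $\Gamma_S[g]$ be the component corresponding to $U_g$. Edge $n$ has the end $(\sigma^nx)|_S$ and $\sigma^nx\in U_{\beta(n)}$, so edge $n$ lies in $\Gamma_S[\beta(n)]$.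

\emph{Each component has as many vertices as edges.} Let $\chi(g)$ be the number of vertices minus the number of edges of $\Gamma_S[g]$. By Lemma~\ref{lem:contract}(b) it does not depend on the large set $S$. The isomorphism \eqref{eq:translate} maps $\Gamma_{S+m}[g]$ onto $\Gamma_S[g+\beta(m)]$, so $\chi$ is constant on $G$. Since $\sum_g\chi(g)=0$, we get $\chi=0$.

\emph{One cycle, and bridges.} Take a spanning tree of $\Gamma_S[g]$. Since $\chi(g)=0$, exactly one edge $e$ is not in the tree. It is not a loop, so together with the tree path between its ends it forms a cycle $Z$ of length at least $2$ (length $2$ means two parallel edges). Edges of $Z$ are not bridges. An edge $e'$ outside $Z$ is a bridge: deleting it splits the tree in two parts, and both ends of $e$ are in the same part because the tree path between them avoids $e'$.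

\emph{No bridges.} By Lemma~\ref{lem:contract}(c), whether $n\in\mathbb{Z}^d$ is a bridge does not depend on the large set $S$ with $n\in E_S$. By \eqref{eq:translate}, $n$ is a bridge if and only if $n+m$ is. So either all edges are bridges or none is, and the edges of $Z$ are not. Thus all edges of the connected graph $\Gamma_S[g]$ lie on $Z$, and $\Gamma_S[g]=Z$.
\end{proof}

Nothing forces $G$ to be trivial; this is exactly where the expected proof of the Sturmian property breaks, and where the counterexamples enter.

\section{From cycles to circles}\label{sec:circles}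

The cycles $\Gamma_S[g]$ refine one another as $S$ grows and arrange the elements of $\beta^{-1}(g)$ in a cyclic order. To recognize the shifts as rotations we need lengths that the shifts preserve, and an invariant measure provides them.

Let $c=|G|$ and let $\mu$ be a shift-invariant Borel probability measure on $X$; for instance, a weak-$*$ limit point of the averages $(\#B_N)^{-1}\sum_{n\in B_N}\delta_{\sigma^nw}$ is invariant, because $B_N$ and $B_N+e_i$ differ in a proportion of points tending to $0$. The support of $\mu$ is closed, invariant and nonempty, so it is $X$, and $\mu([p])>0$ for every pattern $p$. Orbits are infinite by Lemma~\ref{lem:free}, so $\mu$ has no atoms. The sets $U_g$ are permuted transitively, so $\mu(U_g)=1/c$.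

\begin{lemma}\label{lem:arcs}
There are circles $C_g$, $g\in G$, of length $1$, an injective map $\theta:\mathbb{Z}^d\to C=\bigsqcup_gC_g$ with $\theta(n)\in C_{\beta(n)}$, and closed arcs $I(p)\subset C$ for $p\in\mathcal{L}_S$, $S$ large, with the following properties.
\begin{itemize}
\item[(a)] The map $p\mapsto I(p)$ is a bijection from the vertices of $\Gamma_S[g]$ onto the closures of the components of $C_g\setminus\theta(E_S)$, and $I(p)$ has length $c\mu([p])$.
\item[(b)] For $n\in E_S$ the two arcs with endpoint $\theta(n)$ are $I((\sigma^nx)|_S)$ and $I((\sigma^ny)|_S)$.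
\item[(c)] If $S\subset S'$ are large and $p\in\mathcal{L}_{S'}$, then $I(p)\subset I(p|_S)$.
\item[(d)] $\max\{c\mu([p]):p\in\mathcal{L}_{B_N}\}\to0$ as $N\to\infty$; in particular $\theta(\mathbb{Z}^d)$ is dense in $C$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $S\subset S'$ be large. The cycle $\Gamma_{S'}[g]$ contains at least two edges of $E_S$, namely the edges of $\Gamma_S[g]$. Deleting them leaves paths, possibly single vertices. By Lemma~\ref{lem:contract} these paths are the fibers of restriction, and the path over $p\in\mathcal{L}_S$ is bounded by the two distinct edges of $\Gamma_S$ at $p$.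

Start with $S=B_R$. The numbers $c\mu([p])$, for $p$ a vertex of $\Gamma_{B_R}[g]$, are positive with sum $c\mu(U_g)=1$. Lay out arcs $I(p)$ of these lengths around a circle $C_g$ of length $1$ in the order of the cycle, and let $\theta(n)$ be the point between the arcs of the two ends of edge $n$. Suppose that (a) and (b) hold for $B_N$. Let $p\in\mathcal{L}_{B_N}$ have edges $n\ne n'$, and let $p_1,\dots,p_k$ be the path over $p$ in $\Gamma_{B_{N+1}}$, listed from $n$ to $n'$. Since $[p]$ is the disjoint union of the $[p_j]$, we can cut $I(p)$, from $\theta(n)$ to $\theta(n')$, into consecutive arcs $I(p_j)$ of lengths $c\mu([p_j])>0$, and we name the new cut points after the edges of the path. Then (a) and (b) hold for $B_{N+1}$, and the new points are distinct from each other and from the old ones. This defines an injective $\theta$ on $\bigcup_NE_{B_N}=\mathbb{Z}^d$.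

For a large $S\subset B_N$, $N\ge R$, and $p\in\mathcal{L}_S$, let $I(p)$ be the union of the arcs $I(q)$ over $q\in\mathcal{L}_{B_N}$ with $q|_S=p$. This does not depend on $N$, because each arc of level $N$ is the union of the arcs of its extensions to level $N+1$. The patterns $q$ form a path bounded by the two edges of $\Gamma_S$ at $p$, with inner edges outside $E_S$; this gives (a) and (b), and (c) is immediate from the definition.

For (d) let $\delta>0$. The closed sets $\{z\in X:\mu([z|_{B_N}])\ge\delta\}$ decrease with $N$, and their intersection is empty since $\mu([z|_{B_N}])\downarrow\mu(\{z\})=0$. By compactness one of them is empty.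
\end{proof}

By (c) and (d), for $z\in X$ the arcs $I(z|_{B_N})$ decrease to a single point $\pi(z)\in C$.

\begin{lemma}\label{lem:pi}
The map $\pi:X\to C$ is continuous and onto, $\pi([p])=I(p)$ for $p\in\mathcal{L}_S$ with $S$ large, and $\pi^{-1}(\theta(n))=\{\sigma^nx,\sigma^ny\}$ for every $n$.
\end{lemma}

\begin{proof}
Configurations that agree on $B_N$ have images in the same arc of level $N$, so $\pi$ is continuous by Lemma~\ref{lem:arcs}(d). For all $N$ with $n\in E_{B_N}$, the arcs of level $N$ containing $\theta(n)$ are those of $(\sigma^nx)|_{B_N}$ and $(\sigma^ny)|_{B_N}$. So $\pi(\sigma^nx)=\pi(\sigma^ny)=\theta(n)$; and if $\pi(z)=\theta(n)$, then $z$ agrees with one of the two configurations on $B_N$ for infinitely many $N$, so it equals it. The image of $\pi$ is compact and contains the dense set $\theta(\mathbb{Z}^d)$, so $\pi$ is onto. By (c), $\pi(z)\in I(z|_S)$, which gives $\pi([p])\subset I(p)$. An interior point $t$ of $I(p)$ lies in no other arc $I(q)$, $q\in\mathcal{L}_S$, so any $z$ with $\pi(z)=t$ has $z|_S=p$. Thus the compact set $\pi([p])$ contains the interior of $I(p)$, hence $I(p)$.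
\end{proof}

\begin{lemma}\label{lem:coordinates}
There are a totally irrational $\alpha\in[0,1)^d$ and an identification of $C$ with $H=\mathbb{T}\times G$, mapping each $C_g$ isometrically onto $\mathbb{T}_g$, under which, for $\varphi(n)=(n\cdot\alpha\bmod1,\beta(n))$,
\[
\theta(n)=\varphi(n),\qquad \pi(\sigma^mz)=\pi(z)+\varphi(m),\qquad I(\sigma^mp)=I(p)+\varphi(m)
\]
for all $n,m\in\mathbb{Z}^d$, $z\in X$ and $p\in\mathcal{L}_{S+m}$ with $S$ large.
\end{lemma}

\begin{proof}
\emph{The shifts are isometries.} Let $n\ne n'$ with $\beta(n)=\beta(n')=g$, and let $m\in\mathbb{Z}^d$. Choose a large $S$ with $n+m,n'+m\in E_S$, so that $n,n'\in E_{S+m}$. Deleting the edges $n,n'$ cuts $\Gamma_{S+m}[g]$ into two paths, and by Lemma~\ref{lem:arcs}(a),(b) the two arcs of $C_g$ between $\theta(n)$ and $\theta(n')$ have lengths $\sum c\mu([p])$, summed over the vertices of either path. By \eqref{eq:translate}, $\sigma^m$ maps these paths onto the two paths of $\Gamma_S[g+\beta(m)]$ cut out by $n+m,n'+m$, and $\mu([\sigma^mp])=\mu(\sigma^m[p])=\mu([p])$. So $\theta(n)\mapsto\theta(n+m)$ preserves arc-length distance on a dense subset of $C_g$,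 and it extends to an isometric map $C_g\to C_{g+\beta(m)}$. Its image is compact and dense, so it is onto. We obtain maps $\iota_m:C\to C$ with $\iota_{m+m'}=\iota_m\iota_{m'}$, since this holds on $\theta(\mathbb{Z}^d)$.

\emph{On $C_0$ they are rotations.} Identify $C_0$ isometrically with $\mathbb{T}$ so that $\theta(0)=0$. The isometries of $\mathbb{T}$ are the rotations $t\mapsto a+t$ and the reflections $t\mapsto a-t$. Let $m\in\Lambda=\ker\beta$. If $\iota_m|_{C_0}$ were a reflection, then $\iota_{2m}|_{C_0}$ would be the identity, so $\theta(2m)=\theta(0)$ and $m=0$; but $\iota_0$ is the identity. So $\iota_m|_{C_0}$ is the rotation by some $a(m)$, the map $a:\Lambda\to\mathbb{T}$ is a homomorphism, and $\theta(m)=\iota_m(0)=a(m)$.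

\emph{The vector $\alpha$.} The subgroup $\Lambda$ has finite index, so it has a $\mathbb{Z}$-basis $\lambda_1,\dots,\lambda_d$, which is also a basis of $\mathbb{R}^d$. Choose real representatives $a_j$ of $a(\lambda_j)$, solve $\lambda_j\cdot\alpha=a_j$ for $\alpha\in\mathbb{R}^d$, and reduce $\alpha$ modulo $\mathbb{Z}^d$ to $[0,1)^d$. Then $a(m)=m\cdot\alpha\bmod1$ for $m\in\Lambda$.

\emph{Coordinates.} For $g\in G$ pick $n_g$ with $\beta(n_g)=g$, taking $n_0=0$, and identify $\iota_{n_g}(t)\in C_g$, $t\in C_0=\mathbb{T}$, with $(t+n_g\cdot\alpha,g)\in\mathbb{T}_g$. If $n=n_g+k$ with $k\in\Lambda$, then $\theta(n)=\iota_{n_g}(\theta(k))$ is identified with $(k\cdot\alpha+n_g\cdot\alpha,g)=\varphi(n)$. Hence $\varphi=\theta$ is injective. If $n\cdot\alpha\in\mathbb{Z}$, then $\varphi(cn)=0=\varphi(0)$ and $n=0$; so $\alpha$ is totally irrational. The identity for $\pi$ holds for $z=\sigma^nx$ by Lemma~\ref{lem:pi}, hence on $X$ by density and continuity. Finally $I(\sigma^mp)=\pi(\sigma^m[p])=\pi([p])+\varphi(m)=I(p)+\varphi(m)$.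
\end{proof}

From now on $C=H$. It remains to read the letters off the position on $H$. Let $r_g=\#\{n\in F:\beta(n)=g\}$.

\begin{lemma}\label{lem:letters}
There is a locally constant function $f:H\setminus\varphi(F)\to\mathcal{A}$ such that
\begin{itemize}
\item[(a)] $f^+(h)\ne f^-(h)$ if and only if $h\in\varphi(F)$;
\item[(b)] $r_g\neq1$ for every $g\in G$;
\item[(c)] every $z\in X$ satisfies $z_n=f^+(\pi(z)+\varphi(n))$ for all $n$, or $z_n=f^-(\pi(z)+\varphi(n))$ for all $n$.
\end{itemize}
\end{lemma}

\begin{proof}
Consider the arcs $I(p)$, $p\in\mathcal{L}_{B_R}$, and attach to $I(p)$ the letter $p_0$. Since $0\in B_R$ we have $F\subset E_{B_R}$. By Lemma~\ref{lem:arcs}(b), the two arcs at $\varphi(n)$, $n\in E_{B_R}$, carry the letters $x_n$ and $y_n$, which differ if and only if $n\in F$. Let $J$ be a component of $H\setminus\varphi(F)$; it is an open arc or a whole circle. Any two arcs $I(p)$ with interior in $J$ are linked by a chain of such arcs in which neighbors share a point $\varphi(n)\in J$, so $n\notin F$. Hence they all carry the same letter, and we let $f$ be this letter on $J$. Then $f=p_0$ on the interior of $I(p)$,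 and (a) follows. If $r_g=1$, then $\mathbb{T}_g\setminus\varphi(F)$ is connected, so $f^+=f^-$ at the removed point, contradicting (a).

For (c) we first compare sides. Let $n\in E_S$ with $S$ large. Of the two arcs at $\varphi(n)$, one contains $\varphi(n)+[0,\varepsilon]\times\{0\}$ and the other $\varphi(n)-[0,\varepsilon]\times\{0\}$ for small $\varepsilon$. The side occupied by $I((\sigma^ny)|_S)$ does not depend on $S$, by Lemma~\ref{lem:arcs}(c). It does not depend on $n$ either, because $I((\sigma^{n+m}y)|_S)=I((\sigma^ny)|_{S+m})+\varphi(m)$ and translations preserve orientation. The constructions are symmetric in $x$ and $y$, so we may assume that $y$ is always on the positive side and $x$ on the negative side. For $n\in\mathbb{Z}^d$ take $N\ge R$ with $n\in E_{B_N}$. Then $I((\sigma^ny)|_{B_R})\supset I((\sigma^ny)|_{B_N})$ contains the positive side of $\varphi(n)$, and so $f^+(\varphi(n))=(\sigma^ny)_0=y_n$. In the same way $f^-(\varphi(n))=x_n$.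

Let $z\in X$ and $h=\pi(z)$. If $h=\varphi(m)$, then $z=\sigma^my$ or $z=\sigma^mx$ by Lemma~\ref{lem:pi}, and $z_n=y_{n+m}=f^+(h+\varphi(n))$ or $z_n=x_{n+m}=f^-(h+\varphi(n))$ for all $n$. If $h\notin\varphi(\mathbb{Z}^d)$, then $\pi(\sigma^nz)=h+\varphi(n)$ lies in $I((\sigma^nz)|_{B_R})$ and is not an endpoint, so $z_n=f(h+\varphi(n))=f^\pm(h+\varphi(n))$.
\end{proof}

\section{The triple is admissible}\label{sec:admissible}

By Lemma~\ref{lem:letters}(c), Lemma~\ref{lem:patterns} applies to $w$: for every nonempty finite $S$,
\begin{equation}\label{eq:language}
\mathcal{L}_S=\{p_J: J\text{ a component of }H\setminus\varphi(F-S)\},\qquad p_J(s)=f(J+\varphi(s)).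
\end{equation}
So far \eqref{eq:C} has been used only for boxes with holes and for large sets. We do not yet know that every circle meets $\varphi(F)$, that $f$ is injective on components, or (A2). These three facts come from \eqref{eq:C} for segments, a single point and dominoes.

The first is the delicate one. A circle without points of $\varphi(F)$ is not visible in the count for a large $S$, since there $\varphi(F-S)$ meets every circle. We therefore use supports for which $\varphi(F-S)$ stays off such circles: segments in a direction $e_i\in\ker\beta$. An empty circle then adds a pattern without adding a cut point, and this violates \eqref{eq:C} once we know that the other circles give the full number of patterns.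

\begin{lemma}\label{lem:A1}
Condition \textup{(A1)} holds, and $f$ is a bijection from the components of $H\setminus\varphi(F)$ onto $\mathcal{A}$.
\end{lemma}

\begin{proof}
Since $0\in F$, Lemma~\ref{lem:letters}(b) gives $r_0\ge2$, so $\beta(e_i)=0$ for some $i$. Translation by $\gamma=\varphi(e_i)=(\alpha_i,0)$ is an irrational rotation of each circle, and its forward orbits $\{h+j\gamma:j\ge0\}$ are dense in that circle. Let $S_k=\{0,e_i,\dots,(k-1)e_i\}$ and $H'=\mathbb{T}\times\beta(F)$. The set $\varphi(F-S_k)=\bigcup_{0\le j<k}(\varphi(F)-j\gamma)$ lies in $H'$ and meets each circle of $H'$, so $H'\setminus\varphi(F-S_k)$ has exactly $\#(F-S_k)$ components, which we call \emph{arcs of level $k$}. The pattern $p_J$ of such an arc is the word $(f(t+j\gamma))_{0\le j<k}$ for any $t\in J$.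

\emph{Claim 1: for large $k$ no arc of level $k$ has a constant word.} For a component $O\subset\mathbb{T}_g$ of $H'\setminus\varphi(F)$ the sets $O-j\gamma$, $j\ge0$, cover $\mathbb{T}_g$, so finitely many do. Hence there is $k_0$ such that for every $t\in H'$ the points $t+j\gamma$, $0\le j<k_0$, visit every such component in the circle of $t$. By Lemma~\ref{lem:letters}(a), $f$ takes at least two values on these components.

\emph{Claim 2: for large $k$ distinct arcs of level $k$ have distinct words.} Otherwise, for infinitely many $k$ there are points $h_k,h'_k$ in different arcs of level $k$ with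
\begin{equation}\label{eq:samewords}
f(h_k+j\gamma)=f(h'_k+j\gamma)\qquad(0\le j<k).
\end{equation}
Along a subsequence, $h_k\to h\in\mathbb{T}_g$ and $h'_k\to h'$, with $g\in\beta(F)$.

Suppose $h=h'$. Let $\eta$ be the least length of a component of $H'\setminus\varphi(F)$. For some $k$ the points $h_k,h'_k$ are the endpoints of a closed arc $Y$ of length less than $\eta$. They lie in different arcs of level $k$, so $Y$ contains a point $\varphi(n)-j\gamma$ with $n\in F$, $0\le j<k$. The arc $Y+j\gamma$ is too short to contain two points of $\varphi(F)$, so its endpoints lie in the components adjacent to $\varphi(n)$ on its two sides. By Lemma~\ref{lem:letters}(a) their letters differ, contradicting \eqref{eq:samewords}.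

Suppose $\delta=h'-h\ne0$. Let $t\in\mathbb{T}_g$ with $t,t+\delta\notin\varphi(F)$, and let $O$ be an open arc around $t$ such that $O$ and $O+\delta$ avoid $\varphi(F)$. Choose $j\ge0$ with $h+j\gamma\in O$. For large $k$ in the subsequence, $k>j$, $h_k+j\gamma\in O$ and $h'_k+j\gamma\in O+\delta$, so $f(t)=f(t+\delta)$ by \eqref{eq:samewords}. This holds for all but finitely many $t\in\mathbb{T}_g$, so $f^\pm(t)=f^\pm(t+\delta)$ for all $t\in\mathbb{T}_g$. By Lemma~\ref{lem:letters}(a), translation by $\delta$ maps $\mathbb{T}_g\cap\varphi(F)$ into $\varphi(F)$. As $r_g\ge2$, there are $n_1\ne n_2$ and $n_1',n_2'$ in $F$ with $\varphi(n'_1-n_1)=\delta=\varphi(n'_2-n_2)$, so $n_1'-n_1=n_2'-n_2\neq0$. But the differences of ordered pairs of distinct elements of $F$, namely the vectors $e_a$, $-e_a$ and $e_a-e_b$ with $a\neq b$, are pairwise distinct, so $n_1=n_2$. This contradiction proves Claim 2.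

On a circle outside $H'$ the function $f$ is constant, and in \eqref{eq:language} the whole circle is one component with a constant word. Let $q$ be the number of letters that $f$ takes outside $H'$. By \eqref{eq:language} and the two claims, $\#\mathcal{L}_{S_k}=\#(F-S_k)+q$ for large $k$. Since $S_k$ is connected, \eqref{eq:C} gives $q=0$, so $H'=H$ and $\beta(F)=G$. With Lemma~\ref{lem:letters}(b) this is (A1). Now $H\setminus\varphi(F)$ has $d+1$ components, and by \eqref{eq:C} for $S=\{0\}$ all $d+1$ letters occur. By \eqref{eq:language} $f$ is onto $\mathcal{A}$, hence bijective on components.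
\end{proof}

\begin{lemma}\label{lem:A2}
Condition \textup{(A2)} holds.
\end{lemma}

\begin{proof}
Let $S=\{0,e_i\}$. By (A1), $H\setminus\varphi(F-S)$ has $\#(F-S)=\#\mathcal{L}_S$ components, so $J\mapsto p_J$ is injective by \eqref{eq:language}. Suppose that a component $K=(k_0,k_1)$ of $\mathbb{T}_g\setminus\varphi(F)$ contains $B=\mathbb{T}_g\cap\varphi(F-e_i)$, which has $r=r_{g+\beta(e_i)}\ge2$ points. List them along $K$ as $b_1,\dots,b_r$. The arcs $(k_0,b_1)$ and $(b_r,k_1)$ are distinct components of $\mathbb{T}_g\setminus\varphi(F-S)$. They have the same letter at $0$, since both lie in $K$. The letter at $e_i$ is locally constant on $\mathbb{T}_g\setminus B$, and both arcs lie in the connected set $\mathbb{T}_g\setminus[b_1,b_r]$, where $[b_1,b_r]\subset K$; so they have the same letter at $e_i$. This contradicts injectivity.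
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
The triple $(G,\beta,\alpha)$ is admissible by Lemmas~\ref{lem:A1} and~\ref{lem:A2}, the function $f$ is a bijection on components by Lemma~\ref{lem:A1}, and Lemma~\ref{lem:letters}(c) for $z=w$ says that $w$ is coded by the triple with $h=\pi(w)$.
\end{proof}

\section{Proofs of the main results}\label{sec:conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
(a) Let $d=2$. By Theorem~\ref{thm:converse}, $x$ is coded by an admissible triple. Then $2|G|\le3$, so $G$ is trivial and $x$ is Sturmian by Proposition~\ref{prop:coded}.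

Let $d=1$. A syndetic subset of $\mathbb{Z}$ contains nonnegative integers, so a uniformly recurrent $x$ has the same factors as the one-sided word $x|_{\mathbb{Z}_{\ge0}}$, which thus has $k+1$ factors of each length $k\ge1$. The Morse--Hedlund theorem \cite[Theorem 2.1.13]{Lothaire} states that such a word is mechanical of irrational slope: it is the restriction to $\mathbb{Z}_{\ge0}$ of $s_{\alpha,\rho'}$ or $s'_{\alpha,\rho'}$ for some irrational $\alpha\in(0,1)$ and some $\rho'$. By \eqref{eq:kappa} and Lemma~\ref{lem:patterns}, the configurations $s_{\alpha,\rho'}$ and $s'_{\alpha,\rho'}$ are uniformly recurrent and have the same factors as $s_{\alpha,0}$. Hence $x$ has the same factors as $s_{\alpha,0}$, and there are $n_k\in\mathbb{Z}$ such that $x$ agrees on $B_k$ with $\sigma^{n_k}s_{\alpha,0}=s_{\alpha,\rho_k}$, where $\rho_k=n_k\alpha\bmod1$. Pass to a subsequence such that $\rho_k\to\rho$ in $\mathbb{T}$ and either all $\rho_k$ are equal to $\rho$ or to its right, or all are strictly to its left. For each $n$, the letter $\kappa^+(\rho_k+n\alpha)$ equals, for large $k$, $\kappa^+(\rho+n\alpha)$ in the first case and $\kappa^-(\rho+n\alpha)$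 in the second. So $x=s_{\alpha,\rho}$ or $x=s'_{\alpha,\rho}$.

(b) Let $d\ge3$, $G=\mathbb{Z}/2\mathbb{Z}$ and $\beta(n)=n_2+n_3\bmod2$. The fibers of $\beta|_F$ are $\{-e_2,-e_3\}$ and its complement, which contains $0$ and $-e_1$; so (A1) holds. By Proposition~\ref{prop:existence} there is $\alpha$ with $(G,\beta,\alpha)$ admissible, and by Proposition~\ref{prop:coded} any configuration coded by this triple is uniformly recurrent, satisfies \eqref{eq:C} and is not Sturmian.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
That coded configurations satisfy \eqref{eq:C}, and are Sturmian exactly when $G$ is trivial, is Proposition~\ref{prop:coded}. Conversely let $x$ be uniformly recurrent and satisfy \eqref{eq:C}. For $d\ge2$ apply Theorem~\ref{thm:converse}. For $d=1$, $x$ is Sturmian by Theorem~\ref{thm:answer}(a), hence coded by an admissible triple with trivial $G$ by Remark~\ref{rem:trivial}. The existence of $\alpha$, and of admissible triples for every $G$ with $2|G|\le d+1$, is Proposition~\ref{prop:existence}, and the bound $2|G|\le d+1$ is forced by (A1).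
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:cosets}]
A Sturmian configuration satisfies \eqref{eq:C} by Remark~\ref{rem:trivial} and Proposition~\ref{prop:coded}, and the coset condition by Lemma~\ref{lem:cosets}(a). Conversely, if $x$ satisfies \eqref{eq:C} and is not Sturmian, then by Theorem~\ref{thm:class} it is coded by an admissible triple with nontrivial $G$, and the coset condition fails for $k=|G|$ by Lemma~\ref{lem:cosets}(b).
\end{proof}

\begin{thebibliography}{9}

\bibitem{BL}
Sebasti\'an Barbieri and S\'ebastien Labb\'e, \emph{Indistinguishable asymptotic pairs and multidimensional Sturmian configurations}, arXiv:2204.06413 (2022).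

\bibitem{Lothaire}
Lothaire, \emph{Algebraic Combinatorics on Words}.

\end{thebibliography}
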